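\title{Super-exponential condensation without exact overlaps for two similitudes of the line}

\begin{abstract}
We show that a pair of contracting similitudes of the real line can have super-exponential condensation, at any prescribed speed, without exact overlaps. We also locate the pairs of contraction ratios $(r_1,r_2)$ for which this happens: there is none with $|r_1|+|r_2|\le 1$, while every nonempty open part of the region $|r_1|+|r_2|>1$ contains continuum many, for every choice of signs. The examples are limits of crossing points of real algebraic curves in the plane of ratios, each curve being the set of parameters at which a given pair of words produces an exact overlap.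
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Phi=(\varphi_i)_{i\in\mathcal I}$ be a finite tuple of contracting similitudes of the real line, $\varphi_i(x)=r_ix+t_i$ with $0<|r_i|<1$ and $t_i\in\mathbb R$. For a finite word $\mathtt i=i_1\cdots i_n\in\mathcal I^n$ write $\varphi_{\mathtt i}=\varphi_{i_1}\circ\cdots\circ\varphi_{i_n}$. The tuple $\Phi$ has \emph{exact overlaps} if $\varphi_{\mathtt i}=\varphi_{\mathtt j}$ for some finite words $\mathtt i\ne\mathtt j$, possibly of different lengths. For similitudes $f,g$ of $\mathbb R$ let $d(f,g)=|f(0)-g(0)|$ if $f$ and $g$ have the same contraction ratio, sign included, and $d(f,g)=\infty$ otherwise. Set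
\[
\Delta_n=\min\{d(\varphi_{\mathtt i},\varphi_{\mathtt j}) : \mathtt i,\mathtt j\in\mathcal I^n,\ \mathtt i\ne\mathtt j\}.
\]
Two similitudes with the same ratio differ by a translation, and $d$ is its length; so $\Delta_n$ measures how close two of the $n$-fold compositions come to coinciding. The tuple $\Phi$ has \emph{super-exponential condensation} if
\[
\lim_{n\to\infty}\tfrac1n\log\Delta_n=-\infty ,
\]
with the convention $\log 0=-\infty$.

An exact overlap forces $\Delta_n=0$ for all large $n$ (for two maps this is Lemma~\ref{lem:exact} combined with \eqref{eq:Delta}), so it produces super-exponential condensation for a trivial reason. The question is whether there is any other reason. It is known that there is with three maps: for a suitable family $\Phi_{\lambda,t}$ of triples with common contraction ratio $\lambda$, parametrized by $(\lambda,t)$, there are uncountably many parameter pairs for which $\Phi_{\lambda,t}$ has super-exponential condensation, even at an arbitrarily prescribed speed, and no exact overlaps. Earlier examples used six maps and four maps. We answer the following question from the paper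 of B\'ar\'any and K\"aenm\"aki~\cite{BK}.

\begin{quote}
\emph{Is there a pair $\Phi=(\varphi_1,\varphi_2)$ of contracting similitudes of $\mathbb R$ that has super-exponential condensation but no exact overlaps?}
\end{quote}

A pair of maps is described by its two ratios. Indeed, if $\varphi_1$ and $\varphi_2$ have the same fixed point, they commute, and $\varphi_{12}=\varphi_{21}$ is an exact overlap. Otherwise we conjugate by an affine map $x\mapsto\alpha x+\beta$ that moves the fixed point of $\varphi_1$ to $0$ and scales the translation part of the second map, which is then nonzero, to $1$. Conjugation preserves ratios and exact overlaps and multiplies every $\Delta_n$ by $|\alpha|$. It therefore suffices to study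
\[
\Phi_{a,b}=(\varphi_1,\varphi_2),\qquad \varphi_1(x)=ax,\quad \varphi_2(x)=bx+1,
\]
for $(a,b)$ in $S=\{(a,b)\in\mathbb R^2: 0<|a|<1,\ 0<|b|<1\}$. We write $\Delta_n(a,b)$ when the parameter matters.

Two observations set the scale. First, exponential decay of $\Delta_n$ is automatic. For a word $\mathtt u$ of length $n-2$ the maps $\varphi_{\mathtt u12}$ and $\varphi_{\mathtt u21}$ have the same ratio, and $\varphi_{12}(0)=a$, $\varphi_{21}(0)=1$; taking $\mathtt u=1^{n-2}$ or $\mathtt u=2^{n-2}$ gives
\begin{equation}\label{eq:upper}
\Delta_n(a,b)\le(1-a)\min(|a|,|b|)^{n-2}\qquad(n\ge2).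
\end{equation}
Second, for rational parameters nothing faster is possible without an exact overlap. If $a,b\in M^{-1}\mathbb Z$ with $M\in\mathbb N$, then $\varphi_{\mathtt i}(0)\in M^{-(n-1)}\mathbb Z$ for every word of length $n$, so $\Delta_n=0$ or $\Delta_n\ge M^{-(n-1)}$.

What should one expect at other parameters? A very small $\Delta_n$ asks the parameter to lie very near one of the finitely many sets on which two words of length $n$ give the same map. To have this for infinitely many $n$, one may approach such sets one at a time, as in the construction of a Liouville number. To have it for \emph{all} large $n$, the parameter must stay near one set until another takes over, and at the changeover it is near both. When there are two parameters the sets are curves, curves can cross, and the changeover can be arranged near a crossing. Three maps with a common ratio and distinct translations can be conjugated to $\lambda x$, $\lambda x+1$, $\lambda x+t$, and the curves have equations $A(\lambda)+tB(\lambda)=0$, linear in $t$. Two maps also have two parameters, which speaks for a positive answer. Against it, both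 parameters are now ratios, the curves are plane algebraic curves with no evident structure, and when no relation $a^pb^q=1$ with $(p,q)\in\mathbb Z^2\setminus\{0\}$ holds, only words with the same number of $1$'s and of $2$'s are at finite distance $d$. The parameter count wins.

\begin{theorem}\label{thm:golden}
Let $\lambda=(\sqrt5-1)/2$ and let $(\varepsilon_n)$ be any sequence of positive numbers. Every neighborhood of $(\lambda,\lambda)$ contains continuum many $(a,b)$, with $a,b$ algebraically independent over $\mathbb Q$, such that $\Phi_{a,b}$ has no exact overlaps and $\Delta_n\le\varepsilon_n$ for all large $n$.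
\end{theorem}

With $\varepsilon_n=e^{-n^2}$ this answers the question: two maps suffice. The second theorem says where in $S$ such examples lie.

\begin{theorem}\label{thm:region}
\begin{enumerate}
\item[(i)] If $|r_1|+|r_2|\le1$, then a pair $(\varphi_1,\varphi_2)$ with ratios $r_1,r_2$ never has super-exponential condensation without exact overlaps.
\item[(ii)] For every nonempty open set $V\subset\{(a,b)\in S:|a|+|b|>1\}$ and every sequence $(\varepsilon_n)$ of positive numbers there are continuum many $(a,b)\in V$, with $a,b$ algebraically independent over $\mathbb Q$, such that $\Phi_{a,b}$ has no exact overlaps and $\Delta_n\le\varepsilon_n$ for all large $n$.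
\end{enumerate}
\end{theorem}

Thus the set of $(r_1,r_2)\in S$ that occur as ratios of a pair with super-exponential condensation and no exact overlaps contains no point with $|r_1|+|r_2|\le1$, and its closure in $S$ is $\{|r_1|+|r_2|\ge1\}$; for the normalized pairs $\Phi_{a,b}$ the same holds at every prescribed speed. The ratios in our examples are algebraically independent, so $|r_1|\ne|r_2|$. The one-parameter family $r_1=r_2$ is not addressed here: the method moves along curves of exact overlaps, and in one parameter these are finite sets.

Since $2\lambda>1$, Theorem~\ref{thm:golden} is contained in Theorem~\ref{thm:region}(ii). We state it separately because its proof is explicit and shows the method. Section~\ref{sec:poly} translates the problem into one about polynomials in $a,b$, and Section~\ref{sec:golden} carries out one changeover by hand at $(\lambda,\lambda)$. Sections~\ref{sec:prop} and~\ref{sec:iterate} show that a changeover can be repeated forever once it has been started; this proves Theorem~\ref{thm:golden}. Section~\ref{sec:hull} proves Theorem~\ref{thm:region}(i), and Section~\ref{sec:dense}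 shows that the process can be started anywhere in the region $|a|+|b|>1$.

\section{Overlap polynomials}\label{sec:poly}

From now on words are over the alphabet $\{1,2\}$, the length of $\mathtt i$ is $|\mathtt i|$, and $\emptyset$ is the empty word, with $\varphi_\emptyset$ the identity. Write $\varphi_{\mathtt i}(x)=r_{\mathtt i}x+\tau_{\mathtt i}$. From $\varphi_{\mathtt{ij}}=\varphi_{\mathtt i}\circ\varphi_{\mathtt j}$ we get
\begin{equation}\label{eq:concat}
r_{\mathtt{ij}}=r_{\mathtt i}r_{\mathtt j},\qquad \tau_{\mathtt{ij}}=\tau_{\mathtt i}+r_{\mathtt i}\tau_{\mathtt j}.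
\end{equation}
The \emph{type} of a word is the pair $(p,q)$ formed by its number of $1$'s and its number of $2$'s. As $\tau_1=0$ and $\tau_2=1$, each letter $2$ contributes to $\tau_{\mathtt i}$ the ratio of the prefix before it. So for a word $\mathtt i$ of type $(p,q)$,
\begin{equation}\label{eq:tau}
r_{\mathtt i}=a^pb^q,\qquad \tau_{\mathtt i}=\sum_{k=0}^{q-1}a^{c_k}b^k,
\end{equation}
where $c_k$ is the number of $1$'s before the $(k+1)$-st letter $2$. We regard $r_{\mathtt i}$ and $\tau_{\mathtt i}$ as elements of $\mathbb Z[a,b]$. The exponents $c_k$ can be read off from the polynomial $\tau_{\mathtt i}$, and together with the type they determine the word.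

\begin{definition}
For distinct words $\mathtt i,\mathtt j$ of the same type, $P_{\mathtt i,\mathtt j}=\tau_{\mathtt i}-\tau_{\mathtt j}\in\mathbb Z[a,b]$ is an \emph{overlap polynomial}. We say that it comes from words of length $|\mathtt i|=|\mathtt j|$.
\end{definition}

By the remark above, an overlap polynomial is nonzero. The maps $\varphi_{\mathtt i},\varphi_{\mathtt j}$ have the same ratio at every parameter, so $d(\varphi_{\mathtt i},\varphi_{\mathtt j})=|P_{\mathtt i,\mathtt j}(a,b)|$, and $P_{\mathtt i,\mathtt j}(a,b)=0$ means $\varphi_{\mathtt i}=\varphi_{\mathtt j}$. Two consequences of \eqref{eq:concat} drive the proof. Appending a common suffix changes nothing: $\tau_{\mathtt{iu}}-\tau_{\mathtt{ju}}=P_{\mathtt i,\mathtt j}$, because $r_{\mathtt i}=r_{\mathtt j}$. Hence a small value persists at all later levels: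
\begin{equation}\label{eq:Delta}
\Delta_n(a,b)\le|P_{\mathtt i,\mathtt j}(a,b)|\qquad\text{for all }n\ge|\mathtt i|.
\end{equation}
Appending a common word $\mathtt u$ and then words $\mathtt v,\mathtt w$ of equal type gives a new overlap polynomial,
\begin{equation}\label{eq:perturb}
P_{\mathtt{iuv},\mathtt{juw}}=P_{\mathtt i,\mathtt j}+r_{\mathtt i}r_{\mathtt u}(\tau_{\mathtt v}-\tau_{\mathtt w}),
\end{equation}
since $\tau_{\mathtt{iuv}}=\tau_{\mathtt i}+r_{\mathtt i}\tau_{\mathtt u}+r_{\mathtt i}r_{\mathtt u}\tau_{\mathtt v}$ and likewise for $\mathtt{juw}$. For long $\mathtt u$ this is a small perturbation of $P_{\mathtt i,\mathtt j}$, and exchanging $\mathtt v$ and $\mathtt w$ reverses its sign.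

An exact overlap may involve words of different types, or lengths. Overlap polynomials detect it nevertheless.

\begin{lemma}\label{lem:exact}
If $(a,b)\in S$ and $\Phi_{a,b}$ has an exact overlap, then some overlap polynomial vanishes at $(a,b)$.
\end{lemma}

\begin{proof}
Let $\varphi_{\mathtt i}=\varphi_{\mathtt j}$ with $\mathtt i\ne\mathtt j$. Then $\varphi_{\mathtt{ij}}=\varphi_{\mathtt{ji}}$, and $\mathtt{ij}$, $\mathtt{ji}$ have the same type, so it is enough to show $\mathtt{ij}\ne\mathtt{ji}$. If $\mathtt{ij}=\mathtt{ji}$, then one of the two words is a prefix of the other, say $\mathtt j=\mathtt{ik}$, and $\mathtt k\ne\emptyset$ because $\mathtt i\ne\mathtt j$. Then $|r_{\mathtt j}|=|r_{\mathtt i}||r_{\mathtt k}|<|r_{\mathtt i}|$ at $(a,b)$, contrary to $\varphi_{\mathtt i}=\varphi_{\mathtt j}$.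
\end{proof}

For $F\in\mathbb R[a,b]$ let $Z(F)\subset\mathbb R^2$ be its real zero set. Suppose that $(\varepsilon_n)$ is nonincreasing. By \eqref{eq:Delta} and Lemma~\ref{lem:exact}, it suffices to find a point $z\in S$ that lies on the zero set of no overlap polynomial, and overlap polynomials $P_0,P_1,\dots$ from words of lengths $n_0<n_1<\cdots$ with
\begin{equation}\label{eq:goal}
|P_k(z)|\le\varepsilon_{n_{k+1}}\qquad\text{for all }k.
\end{equation}
The difficulty is the index on the right: how small $P_k$ has to be is dictated by the length of the \emph{next} pair of words. We remove this circularity by finding a point $z_{k+1}\in Z(P_k)\cap Z(P_{k+1})$. Once $P_{k+1}$ is chosen, $n_{k+1}$ is known, and \eqref{eq:goal} holds on a small disc about $z_{k+1}$ because $P_k$ vanishes at the center. The construction continues inside this disc, moving along $Z(P_{k+1})$ and away from $Z(P_k)$.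

\section{One step at the golden point}\label{sec:golden}

Let $z_0=(\lambda,\lambda)$, where $\lambda+\lambda^2=1$, and let $\mathtt x=122$, $\mathtt y=211$. Then $\tau_{\mathtt x}=a+ab$ and $\tau_{\mathtt y}=1$, $r_{\mathtt x}=ab^2$ and $r_{\mathtt y}=a^2b$, so $\varphi_{\mathtt x}=\varphi_{\mathtt y}$ at $z_0$. The types $(1,2)$ and $(2,1)$ differ, and off the diagonal $a=b$ the two maps are at distance $d=\infty$. But an overlap between words of different types yields many overlap polynomials at once: for every word $\mathtt u$, the words $\mathtt{xuy}$ and $\mathtt{yux}$ have the same type, and $\varphi_{\mathtt x}\varphi_{\mathtt u}\varphi_{\mathtt y}=\varphi_{\mathtt y}\varphi_{\mathtt u}\varphi_{\mathtt x}$ at $z_0$. For $\mathtt u=\emptyset$ and $\mathtt u=1$, formula \eqref{eq:tau} gives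
\begin{align*}
P&=P_{122211,\,211122}=a+ab+ab^2-1-a^3b-a^3b^2=(1-a)H,\\
P'&=P_{1221211,\,2111122}=a+ab+a^2b^2-1-a^4b-a^4b^2=(1-a)H',
\end{align*}
from words of types $(3,3)$ and $(4,3)$, where
\[
H=a(1+a)\,b(1+b)-1,\qquad H'=b(a+a^2+a^3)+b^2(a^2+a^3)-1 .
\]
Both $H$ and $H'$ vanish at $z_0$, since $P$ and $P'$ do. Using $\lambda(1+\lambda)=1$ and $1+2\lambda=\sqrt5$, we find that $\partial_aH=(1+2a)b(1+b)$ and $\partial_bH=a(1+a)(1+2b)$ both equal $\sqrt5$ at $z_0$. Using $\lambda^2=1-\lambda$, $\lambda^3=2\lambda-1$ and $\lambda^4=2-3\lambda$, we find at $z_0$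
\begin{align*}
\partial_aH'&=b(1+2a+3a^2)+b^2(2a+3a^2)=\lambda+2\lambda^2+5\lambda^3+3\lambda^4=3,\\
\partial_bH'&=a+a^2+a^3+2b(a^2+a^3)=\lambda+\lambda^2+3\lambda^3+2\lambda^4=2 .
\end{align*}
Thus
\begin{equation}\label{eq:grad}
\nabla H(z_0)=\sqrt5\,(1,1),\qquad \nabla H'(z_0)=(3,2),
\end{equation}
and near $z_0$ the sets $Z(P)$ and $Z(P')$ are smooth curves that cross transversally at $z_0$.

We now move along $Z(P)$ to a new crossing. By the implicit function theorem $Z(P)$ is parametrized near $z_0$ by $\gamma(s)=(\lambda+s,\lambda-s+O(s^2))$, and $H'(\gamma(s))=(3-2)s+O(s^2)=s+O(s^2)$. Apply \eqref{eq:perturb} to $P'$ with $\mathtt u=1^N$, $\mathtt v=21$, $\mathtt w=12$. Since $\tau_{21}-\tau_{12}=1-a$, we obtain the overlap polynomial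
\[
P^+=P'+a^{N+4}b^3(1-a)=(1-a)\bigl(H'+a^{N+4}b^3\bigr).
\]
At $s=0$ the last factor equals $\lambda^{N+7}>0$. At $s=-2\lambda^{N+7}$ it equals $-2\lambda^{N+7}(1+o(1))+\lambda^{N+7}(1+o(1))$ as $N\to\infty$, because $Ns\to0$; so it is negative for large $N$. In between there is a point $z^+=\gamma(s_*)$ with $P^+(z^+)=0$. This point lies on $Z(P)\cap Z(P^+)$, it is as close to $z_0$ as we like, and it is off $Z(P')$, because $P'=-a^{N+4}b^3(1-a)\ne0$ there.

At $z^+$ the roles rotate: we move along $Z(P^+)$ and perturb $P$. For this we need an arc of $Z(P^+)$ through $z^+$ on which $P$ does not vanish identically. Near $z_0$ one could keep track of gradients. The starting points of Section~\ref{sec:dense}, however, are found by the intermediate value theorem, with no information on gradients. The next section therefore replaces transversality by a condition of divisibility, and smoothness by a change of sign.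

\section{Propagation of crossings}\label{sec:prop}

We recall what we need about real plane curves. The ring $\mathbb R[a,b]$ is a unique factorization domain, so an irreducible polynomial that divides a product divides one of the factors. A real-analytic function on an open interval that is not identically zero has finitely many zeros in each compact subinterval.

\begin{lemma}\label{lem:finite}
If $Q\in\mathbb R[a,b]$ is irreducible and $Q\nmid F$, then $Z(Q)\cap Z(F)$ is finite.
\end{lemma}

\begin{proof}
By Gauss's lemma $Q$ and $F$ are coprime in $\mathbb R(a)[b]$. Clearing denominators in a B\'ezout identity gives $UQ+WF=h$ with $U,W\in\mathbb R[a,b]$ and $0\ne h\in\mathbb R[a]$. The first coordinate of a common zero is a root of $h$. Exchanging $a$ and $b$, the second coordinate also takes finitely many values.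
\end{proof}

\begin{lemma}[Curve selection]\label{lem:curve}
If $z$ is a non-isolated point of $Z(Q)$, $Q\in\mathbb R[a,b]$, then there is a real-analytic map $\gamma:[0,\eta)\to\mathbb R^2$ with $\gamma(0)=z$ and $\gamma(s)\in Z(Q)\setminus\{z\}$ for $s>0$.
\end{lemma}

This is a case of \cite[Lemma~3.1]{Milnor}. It supplies an arc to move along even when $z$ is a singular point of $Z(Q)$. The next lemma supplies non-isolated points.

\begin{lemma}[Sign change]\label{lem:sign}
Let $\gamma$ be a real-analytic map from an open interval to $\mathbb R^2$, let $F\in\mathbb R[a,b]$, and suppose that $F\circ\gamma$ has opposite strict signs at $s_0$ and $s_1$. Then there are $s_*$ strictly between $s_0$ and $s_1$ and an irreducible factor $Q$ of $F$ such that $Q\circ\gamma\not\equiv0$ and $\gamma(s_*)$ is a non-isolated point of $Z(Q)$.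
\end{lemma}

\begin{proof}
The analytic function $F\circ\gamma$ has finitely many zeros between $s_0$ and $s_1$, and it changes sign at one of them, $s_*$. Write $F$ as a product of irreducible polynomials. Each factor composed with $\gamma$ is analytic and not identically zero, since the product is not; so it has a constant strict sign on each side of $s_*$, near $s_*$. The product changes sign, hence so does $Q\circ\gamma$ for some factor $Q$. Then $Q$ vanishes at $z_*=\gamma(s_*)$ and takes both signs in every neighborhood of $z_*$. If $z_*$ were isolated in $Z(Q)$, then $Q$ would have no zero, and hence a constant sign, on a small punctured disc about $z_*$, which is connected.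
\end{proof}

\begin{definition}\label{def:adm}
A quadruple $(z,Q,P,P')$ is \emph{admissible} if $z\in S$; $Q\in\mathbb R[a,b]$ is irreducible and $z$ is a non-isolated point of $Z(Q)$; and $P,P'$ are overlap polynomials with $Q\mid P$, $Q\nmid P'$ and $P'(z)=0$.
\end{definition}

This is our notion of a crossing of $Z(P)$ and $Z(P')$ at $z$. The factor $Q$ singles out the component of $Z(P)$ on which we move. It cannot be dispensed with by asking $P$ and $P'$ to be coprime, for they never are: by \eqref{eq:tau}, $\tau_{\mathtt i}(1,b)=1+b+\dots+b^{q-1}$ depends only on the type, so $1-a$ divides every overlap polynomial. A real zero of an irreducible polynomial can be isolated, as for $(a-\frac12)^2+(b-\frac12)^2$, and then there is nowhere to move. Finally, $Q\nmid P'$ guarantees through Lemma~\ref{lem:finite} that $P'$ has a definite sign along the arc.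

The limit point must also avoid the zero set of each polynomial $R$ from a countable list. We cannot ask that $R$ be nonzero at the new point, which still lies on $Z(Q)$, because $Q$ may divide $R$; this happens for $R=P$. So $R$ is avoided in two steps: first we arrange that the new irreducible factor does not divide $R$, and in the following step, where $R$ plays the part of $T$ below, we move off $Z(R)$.

\begin{lemma}[Propagation]\label{lem:prop}
Let $(z,Q,P,P')$ be admissible, $O$ a neighborhood of $z$, $L\in\mathbb N$, and let $R,T\in\mathbb R[a,b]$ be nonzero with $Q\nmid T$. Then there are a point $z^+\in O\cap S\cap Z(Q)$ with $z^+\ne z$, an irreducible polynomial $Q^+$, and an overlap polynomial $P^+$ from words of length at least $L$, such that $(z^+,Q^+,P^+,P)$ is admissible, $Q^+\nmid R$ and $T(z^+)\ne0$.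
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[thick,domain=-1.2:4.2,smooth,variable=\x] plot ({\x},{0.06*\x*\x});
\draw[domain=-1.1:1.5,smooth,variable=\y] plot ({0.4*\y+0.15*\y*\y},{\y});
\draw[dashed,domain=-1.1:1.5,smooth,variable=\y] plot ({1.2+0.4*\y+0.15*\y*\y},{\y+0.0864});
\fill (0,0) circle (1.6pt) node[above left] {$z$};
\fill (1.2,0.0864) circle (1.6pt) node[below right] {$z^+$};
\fill (3.2,0.6144) circle (1.6pt) node[below right] {$\gamma(s_1)$};
\node[right] at (4.2,1.06) {$Z(Q)\subset Z(P)$};
\node[above] at (0.9,1.5) {$Z(P')$};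
\node[above] at (2.2,1.58) {$Z(P^+)$};
\end{tikzpicture}
\caption{One step of the construction (schematic). The curves $Z(P)$ and $Z(P')$ cross at $z$. A small perturbation $P^+$ of $P'$ has opposite signs at $z$ and at a nearby point $\gamma(s_1)$ of an arc $\gamma$ of $Z(P)$, so $Z(P^+)$ crosses the arc at a new point $z^+$.}
\label{fig:step}
\end{figure}

\begin{proof}
Figure~\ref{fig:step} shows the objects of the proof.

\emph{The arc.} Take $\gamma:[0,\eta)\to\mathbb R^2$ from Lemma~\ref{lem:curve}; after shrinking $\eta$ its image lies in $O\cap S$. Write $PR=Q^e\tilde R$ with $Q\nmid\tilde R$. The polynomial $\tilde R$ collects the irreducible factors of $P$ and $R$ other than $Q$, all of which $Q^+$ has to avoid. By Lemma~\ref{lem:finite} the set $Z(Q)\cap\bigl(Z(P')\cup Z(\tilde R)\cup Z(T)\bigr)$ is finite, so a small punctured disc about $z$ misses it. As $\gamma(s)\to z$ and $\gamma(s)\ne z$ for $s>0$, there is $s_1\in(0,\eta)$ such that $P'$, $\tilde R$ and $T$ do not vanish at $\gamma(s)$ for $0<s\le s_1$. Let $\sigma$ be the sign of $P'(\gamma(s_1))$.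

\emph{The perturbation.} Let $P'=P_{\mathtt i,\mathtt j}$ with $\mathtt i,\mathtt j$ of type $(p,q)$, and let $E_N=a^{p+N}b^q(1-a)$, which has no zero in $S$. Since $|a|<1$ at $\gamma(s_1)$, we can fix $N\ge L$ with $|E_N|<|P'|$ at $\gamma(s_1)$. With $\mathtt u=1^N$ and $\{\mathtt v,\mathtt w\}=\{12,21\}$, formula \eqref{eq:perturb} gives
\[
P^+:=P_{\mathtt{iuv},\mathtt{juw}}=P'\pm E_N,
\]
the sign being $+$ for $\mathtt v=21$ and $-$ for $\mathtt v=12$. In both cases $\sigma P^+(\gamma(s_1))>0$. Since $P'(z)=0$, we have $P^+(z)=\pm E_N(z)\ne0$, and we choose the sign so that $\sigma P^+(z)<0$. By continuity $\sigma P^+(\gamma(s_0))<0$ for some $s_0\in(0,s_1)$.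

\emph{The new crossing.} Lemma~\ref{lem:sign}, applied to $P^+$ and to $\gamma$ on $(0,\eta)$, gives $s_*\in(s_0,s_1)$ and an irreducible factor $Q^+$ of $P^+$ with $Q^+\circ\gamma\not\equiv0$ such that $z^+=\gamma(s_*)$ is a non-isolated point of $Z(Q^+)$. We have $z^+\in O\cap S\cap Z(Q)$, $z^+\ne z$, and $T(z^+)\ne0$ by the choice of $s_1$. Since $Q\circ\gamma\equiv0$ and $Q^+\circ\gamma\not\equiv0$, the irreducible polynomials $Q$ and $Q^+$ are not constant multiples of each other. If $Q^+$ divided $P$ or $R$, it would divide $Q^e\tilde R$, hence $\tilde R$, and then $\tilde R(z^+)=0$, contrary to the choice of $s_1$. So $Q^+\nmid P$ and $Q^+\nmid R$. Finally $P(z^+)=0$, because $Q\mid P$ and $Q(z^+)=0$.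
\end{proof}

\section{Iteration, and the proof of Theorem~\ref{thm:golden}}\label{sec:iterate}

\begin{proposition}\label{prop:iterate}
Let $(z_0,Q_0,P_0,P_0')$ be admissible, $V$ a neighborhood of $z_0$, and $(\varepsilon_n)$ a sequence of positive numbers. Then $V\cap S$ contains continuum many $(a,b)$, with $a,b$ algebraically independent over $\mathbb Q$, such that $\Phi_{a,b}$ has no exact overlaps and $\Delta_n\le\varepsilon_n$ for all large $n$.
\end{proposition}

\begin{proof}
Replacing $\varepsilon_n$ by $\min_{k\le n}\varepsilon_k$, we may assume that $(\varepsilon_n)$ is nonincreasing. Let $R_0=1$ and let $R_1,R_2,\dots$ enumerate the nonzero elements of $\mathbb Z[a,b]$; all overlap polynomials are among them. Let $D_0$ be an open disc about $z_0$ with $\overline{D_0}\subset V\cap S$, and let $P_0$ come from words of length $n_0$.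

Suppose we are given an admissible quadruple $(z_k,Q_k,P_k,P_k')$ with $Q_k\nmid R_k$, where $P_k$ comes from words of length $n_k$, and an open disc $D_k$ about $z_k$. For $k=0$ this is the case, since $Q_0\nmid1$. Apply Lemma~\ref{lem:prop} with $O=D_k$, $L=n_k+1$, $R=R_{k+1}$ and $T=R_k$. It gives an admissible quadruple $(z_{k+1},Q_{k+1},P_{k+1},P_k)$ with
\[
z_{k+1}\in D_k,\qquad Q_{k+1}\nmid R_{k+1},\qquad R_k(z_{k+1})\ne0,
\]
where $P_{k+1}$ comes from words of length $n_{k+1}>n_k$. Admissibility includes $P_k(z_{k+1})=0$. By continuity every sufficiently small open disc $D_{k+1}$ about $z_{k+1}$ has radius less than $2^{-k}$ and satisfies $\overline{D_{k+1}}\subset D_k$ and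
\begin{equation}\label{eq:disc}
R_k\ne0\quad\text{and}\quad|P_k|<\varepsilon_{n_{k+1}}\qquad\text{on }\overline{D_{k+1}} .
\end{equation}
The hypotheses now hold for $k+1$, with $P_{k+1}'=P_k$.

Each step can be made in two ways. Since $z_{k+1}\ne z_k$, we can apply Lemma~\ref{lem:prop} a second time, with a smaller neighborhood $O\subset D_k$ of $z_k$ that does not contain the first choice of $z_{k+1}$, and then take the two discs with disjoint closures. This produces a binary tree of discs. Along each branch the closed discs are nested with radii tending to $0$, so they meet in one point of $V\cap S$, and two branches give different points because their discs are disjoint at the level where they split. There are continuum many branches.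

Let $(a,b)$ be the limit point of a branch. By \eqref{eq:disc}, $R_k(a,b)\ne0$ for all $k$. So $a,b$ are algebraically independent over $\mathbb Q$, and by Lemma~\ref{lem:exact} there are no exact overlaps. For $n\ge n_0$ choose $k$ with $n_k\le n<n_{k+1}$. By \eqref{eq:Delta}, \eqref{eq:disc} and monotonicity, $\Delta_n\le|P_k(a,b)|<\varepsilon_{n_{k+1}}\le\varepsilon_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:golden}]
By Proposition~\ref{prop:iterate} it suffices to find an admissible quadruple at $z_0=(\lambda,\lambda)$. Let $P=(1-a)H$ and $P'=(1-a)H'$ be as in Section~\ref{sec:golden}, let $Q$ be an irreducible factor of $H$ with $Q(z_0)=0$, and write $H=QM$. Then $\nabla H(z_0)=M(z_0)\nabla Q(z_0)$, so by \eqref{eq:grad} the vector $\nabla Q(z_0)$ is a nonzero multiple of $(1,1)$. By the implicit function theorem $z_0$ is a non-isolated point of $Z(Q)$. If $P'=QM'$, then $\nabla P'(z_0)=M'(z_0)\nabla Q(z_0)$ would be a multiple of $(1,1)$; but $H'(z_0)=0$ gives $\nabla P'(z_0)=(1-\lambda)\nabla H'(z_0)=(1-\lambda)(3,2)$. So $Q\nmid P'$, and $(z_0,Q,P,P')$ is admissible.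
\end{proof}

\section{The invariant interval and the case $|r_1|+|r_2|\le1$}\label{sec:hull}

The threshold in Theorem~\ref{thm:region} comes from comparing the length of an interval with the total length of its two images. For $(a,b)\in S$ put $\rho=\max(|a|,|b|)$. The letter in position $k$ contributes at most $\rho^{k-1}$ to $|\tau_{\mathtt i}|$, so
\begin{equation}\label{eq:bound}
|\tau_{\mathtt i}|\le 1/(1-\rho)\qquad\text{for every word }\mathtt i .
\end{equation}

\begin{lemma}\label{lem:hull}
For $(a,b)\in S$ there is a compact interval $J$ of length $|J|>0$ with $0\in J$ and $\varphi_1(J)\cup\varphi_2(J)\subset J$ such that: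
\begin{enumerate}
\item[(a)] if $|a|+|b|<1$, then $\varphi_1(J)\cap\varphi_2(J)=\emptyset$;
\item[(b)] if $|a|+|b|\le1$, then $\varphi_1(J)$ and $\varphi_2(J)$ have disjoint interiors;
\item[(c)] if $|a|+|b|>1$, then $\varphi_1(J)\cup\varphi_2(J)=J$ and $\varphi_1(J)\cap\varphi_2(J)$ is an interval of positive length.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $E$ be the set of all numbers $\tau_{\mathtt i}$, with $\mathtt i$ a finite word. Since $\varphi_i(\tau_{\mathtt u})=\tau_{i\mathtt u}$ and $\tau_\emptyset=0=\tau_1$, we have $E=\varphi_1(E)\cup\varphi_2(E)$. By \eqref{eq:bound} the closure $K$ of $E$ is compact, and $K=\varphi_1(K)\cup\varphi_2(K)$; this is the attractor of $\Phi_{a,b}$. Let $J$ be the convex hull of $K$. It contains $\tau_1=0$ and $\tau_2=1$, and $\varphi_i(J)$ is the convex hull of $\varphi_i(K)\subset K$, so $\varphi_i(J)\subset J$. Each endpoint of $J$ lies in $K$, hence in $\varphi_1(J)$ or in $\varphi_2(J)$. Neither of these intervals contains both endpoints, being shorter than $J$. So one of them contains the left endpoint of $J$ and the other the right endpoint, whatever the signs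 of $a$ and $b$. Their lengths are $|a||J|$ and $|b||J|$, and (a)--(c) follow by comparing the sum of these lengths with $|J|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:region}(i)]
By the normalization in Section~\ref{sec:intro}, the pair either has an exact overlap or is conjugate to $\Phi_{a,b}$ with $|a|+|b|\le1$. In the second case let $\mathtt i\ne\mathtt j$ be words of length $n$ with $r_{\mathtt i}=r_{\mathtt j}$ at $(a,b)$, and let $\mathtt u$ be their longest common prefix. One of the intervals $\varphi_{\mathtt i}(J)$, $\varphi_{\mathtt j}(J)$ lies in $\varphi_{\mathtt u}(\varphi_1(J))$ and the other in $\varphi_{\mathtt u}(\varphi_2(J))$, so their interiors are disjoint by Lemma~\ref{lem:hull}(b). They have the same length $|r_{\mathtt i}||J|$ and are translates of each other by $d(\varphi_{\mathtt i},\varphi_{\mathtt j})$, which must be at least this length. Hence $\Delta_n\ge\min(|a|,|b|)^n|J|$ for all $n$, and there is no super-exponential condensation.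
\end{proof}

Together with \eqref{eq:upper}, this shows that $\frac1n\log\Delta_n(a,b)\to\log\min(|a|,|b|)$ whenever $|a|+|b|\le1$.

\section{Crossings are dense in the region $|a|+|b|>1$}\label{sec:dense}

In this section we prove Theorem~\ref{thm:region}(ii). By Proposition~\ref{prop:iterate} it suffices to find an admissible quadruple whose point lies in $V$. At the golden point the crossing came from an exact overlap $\varphi_{\mathtt x}=\varphi_{\mathtt y}$ between words of different types, that is, from a solution of the two equations $r_{\mathtt x}=r_{\mathtt y}$ and $\tau_{\mathtt x}=\tau_{\mathtt y}$. We solve the first equation by restricting to a curve $a^l=b^m$, which replaces the diagonal, and the second by a change of sign along this curve. Shrinking $V$, we assume that it is an open disc; it lies in one open quadrant, and we let $\sigma_1,\sigma_2$ be the signs of $a,b$ there.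

\medskip
\noindent\emph{Step 1: a curve of multiplicatively dependent ratios.} Along a vertical segment in $V$ the positive function $\log|b|/\log|a|$ is continuous and strictly monotone, so it takes a rational value: $\log|b_0|/\log|a_0|=l/m$ for some $(a_0,b_0)\in V$ and positive integers $l,m$, which we take \emph{even}. Let
\[
g(t)=(\sigma_1e^{-mt},\sigma_2e^{-lt}),\qquad t>0 .
\]
A point $(a,b)$ of $S$ in our quadrant with $|a|^l=|b|^m$ equals $g(t)$ for $t=-m^{-1}\log|a|$, and conversely. As $l$ and $m$ are even, $|a|^l=|b|^m$ is the same as $a^l=b^m$; this is how all four choices of signs are treated together. So in this quadrant of $S$ the image of $g$ is the set $\{a^l=b^m\}$, the parameter $t$ depends continuously on the point, and $(a_0,b_0)=g(t_0)$ for some $t_0>0$.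

\medskip
\noindent\emph{Step 2: a point with two codings.} For an infinite word $\omega=\omega_1\omega_2\cdots$ let $\omega|n=\omega_1\cdots\omega_n$ and
\[
\pi(\omega)=\lim_{n\to\infty}\tau_{\omega|n}=\sum_{k:\,\omega_k=2}r_{\omega|(k-1)},
\]
a function on $S$. We need three properties.

First, $\pi(\omega)\circ g$ is real analytic on $(0,\infty)$. Its $k$-th term is $\pm e^{-(pm+ql)t}$ with $p+q=k-1$, an entire function of $t$ of modulus at most $e^{-(k-1)\delta}$ on $\operatorname{Re}t\ge\delta$; so the series converges locally uniformly on $\operatorname{Re}t>0$ and its sum is holomorphic there.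

Second, if $\mathtt v=(\omega|n)\mathtt v'$ is a finite word with prefix $\omega|n$, then
\begin{equation}\label{eq:approx}
|\tau_{\mathtt v}-\pi(\omega)|\le 2\rho^n/(1-\rho),
\end{equation}
because $|\tau_{\mathtt v}-\tau_{\omega|n}|=|r_{\omega|n}\tau_{\mathtt v'}|\le\rho^n/(1-\rho)$ by \eqref{eq:concat} and \eqref{eq:bound}, and the same bound holds in the limit for $|\pi(\omega)-\tau_{\omega|n}|$.

Third, $\pi(\omega)$ is the only point of $\bigcap_n\varphi_{\omega|n}(J)$, since these intervals are nested, shrink to a point, and contain $\tau_{\omega|n}=\varphi_{\omega|n}(0)$. If $|a|+|b|>1$, then $\varphi_{\mathtt u}(J)=\varphi_{\mathtt u1}(J)\cup\varphi_{\mathtt u2}(J)$ for every word $\mathtt u$ by Lemma~\ref{lem:hull}(c); choosing letters one at a time, we see that every point of $\varphi_{\mathtt u}(J)$ is $\pi(\omega)$ for some $\omega$ that extends $\mathtt u$.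

Work at the parameter $g(t_0)$, where $|a|+|b|>1$. This hypothesis is used here and in Step~3, and nowhere else. By Lemma~\ref{lem:hull}(c) the interval $\varphi_1(J)\cap\varphi_2(J)$ has positive length, so it contains a point $x$ that is not an endpoint of any of the countably many intervals $\varphi_{\mathtt u}(J)$. There are $\omega,\omega'$ with $\omega_1=1$, $\omega'_1=2$ and $\pi(\omega)=\pi(\omega')=x$ at $g(t_0)$, and $x$ is interior to $\varphi_{\omega|n}(J)$ and to $\varphi_{\omega'|n}(J)$ for all $n$. Let
\[
D=(\pi(\omega)-\pi(\omega'))\circ g .
\]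
Then $D(t_0)=0$, and we need to know that this coincidence does not persist along the curve. For large $t$ we have $|a|+|b|<1$ at $g(t)$, so $\pi(\omega)\in\varphi_1(J)$ and $\pi(\omega')\in\varphi_2(J)$ lie in disjoint intervals by Lemma~\ref{lem:hull}(a), and $D(t)\ne0$. Thus $D$ is analytic and not identically zero, and $t_0$ is an isolated zero. Choose $t_1\ne t_0$ with $D(t_1)\ne0$, so close to $t_0$ that $g$ maps the closed interval between $t_0$ and $t_1$ into $V$. Let $\sigma$ be the sign of $D(t_1)$.

\medskip
\noindent\emph{Step 3: finite words.} We replace $\omega,\omega'$ by finite words $\mathtt x,\mathtt y$ so that the sign at $t_1$ is kept and the zero at $t_0$ is pushed to the opposite sign. Fix $n\ge1$ with $4\rho^n/(1-\rho)<|D(t_1)|$ at $g(t_1)$. By \eqref{eq:approx},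
\[
\sigma(\tau_{\mathtt x}-\tau_{\mathtt y})>0\ \text{ at } g(t_1)\quad\text{for all finite }\mathtt x\text{ extending }\omega|n\text{ and }\mathtt y\text{ extending }\omega'|n .
\]
At $g(t_0)$ the point $x$ is interior to both $\varphi_{\omega|n}(J)$ and $\varphi_{\omega'|n}(J)$, so for a small $\delta>0$ we have $x-\sigma\delta\in\varphi_{\omega|n}(J)$ and $x+\sigma\delta\in\varphi_{\omega'|n}(J)$; this room on both sides is why endpoints were excluded. Write $x-\sigma\delta=\pi(\alpha)$ and $x+\sigma\delta=\pi(\alpha')$ with $\alpha$ extending $\omega|n$ and $\alpha'$ extending $\omega'|n$. Then $\sigma(\pi(\alpha)-\pi(\alpha'))=-2\delta$. Fix $k\ge n$ with $4\rho^k/(1-\rho)<2\delta$ at $g(t_0)$. By \eqref{eq:approx},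
\[
\sigma(\tau_{\mathtt x}-\tau_{\mathtt y})<0\ \text{ at } g(t_0)\quad\text{for all finite }\mathtt x\text{ extending }\alpha|k\text{ and }\mathtt y\text{ extending }\alpha'|k .
\]
We use the remaining freedom to adjust the types. For $p,q\ge k$, append letters to $\alpha|k$ and $\alpha'|k$ so as to get $\mathtt x$ of type $(p+l,q)$ and $\mathtt y$ of type $(p,q+m)$. Put $A=r_{\mathtt x}=a^{p+l}b^q$ and $B=r_{\mathtt y}=a^pb^{q+m}$. On $S$ we have $A=B$ if and only if $a^l=b^m$; in particular $A=B$ along $g$. The function $F=(\tau_{\mathtt x}-\tau_{\mathtt y})\circ g$ is analytic, and $\sigma F(t_0)<0<\sigma F(t_1)$.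

\medskip
\noindent\emph{Step 4: three overlap polynomials with a common zero.} For $\mathtt u\in\{\emptyset,1,2\}$ the words $\mathtt{xuy}$ and $\mathtt{yux}$ have the same type, and they are distinct because $\mathtt x$ starts with $1$ and $\mathtt y$ with $2$. Let $W_{\mathtt u}=P_{\mathtt{xuy},\mathtt{yux}}$. By \eqref{eq:concat},
\[
\tau_{\mathtt{xuy}}=\tau_{\mathtt x}+A\tau_{\mathtt{uy}}=\tau_{\mathtt x}+(A-B)\tau_{\mathtt{uy}}+B\tau_{\mathtt u}+Br_{\mathtt u}\tau_{\mathtt y},\qquad
\tau_{\mathtt{yux}}=\tau_{\mathtt y}+B\tau_{\mathtt u}+Br_{\mathtt u}\tau_{\mathtt x},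
\]
and subtracting,
\[
W_{\mathtt u}=(1-r_{\mathtt u}B)(\tau_{\mathtt x}-\tau_{\mathtt y})+\tau_{\mathtt{uy}}(A-B).
\]
Along $g$ the last term vanishes, so
\begin{equation}\label{eq:along}
W_{\mathtt u}\circ g=F\cdot\bigl((1-r_{\mathtt u}B)\circ g\bigr),\qquad\text{where }1-r_{\mathtt u}B>0\text{ on }S .
\end{equation}
In particular $W_\emptyset\circ g$ has opposite signs at $t_0$ and $t_1$. Lemma~\ref{lem:sign} gives $t_*$ strictly between them and an irreducible factor $Q$ of $W_\emptyset$ such that $z=g(t_*)\in V$ is a non-isolated point of $Z(Q)$. From $W_\emptyset(z)=0$ and \eqref{eq:along} we get $F(t_*)=0$, and then $W_1(z)=W_2(z)=0$.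

\medskip
\noindent\emph{Step 5: $Q$ does not divide both $W_1$ and $W_2$.} At the golden point a gradient computation showed that $\mathtt u=1$ gives a second curve. Here we only show that one of the two letters does, using that $\varphi_1$ and $\varphi_2$ have different fixed points. Suppose that $Q$ divides both $W_1$ and $W_2$. Choose points $z_j\in Z(Q)\cap V$ with $z_j\ne z$ and $z_j\to z$. At the parameter $z_j$ all three polynomials $W_\emptyset,W_1,W_2$ vanish.

The equation $W_\emptyset=0$ says that $\varphi_{\mathtt x}\varphi_{\mathtt y}=\varphi_{\mathtt y}\varphi_{\mathtt x}$. If $x_0$ is the fixed point of $\varphi_{\mathtt x}$, then $\varphi_{\mathtt y}(x_0)$ is also fixed by $\varphi_{\mathtt x}$, so $\varphi_{\mathtt y}(x_0)=x_0$. Hence $\varphi_{\mathtt x}(\xi)=x_0+A(\xi-x_0)$ and $\varphi_{\mathtt y}(\xi)=x_0+B(\xi-x_0)$ for all real $\xi$. For $i=1,2$ the equation $W_i=0$ says that $\varphi_{\mathtt x}\varphi_i\varphi_{\mathtt y}=\varphi_{\mathtt y}\varphi_i\varphi_{\mathtt x}$, and evaluating at $x_0$ gives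
\[
(A-B)\bigl(\varphi_i(x_0)-x_0\bigr)=0 .
\]
If $A\ne B$, then $x_0$ is fixed by both $\varphi_1$ and $\varphi_2$, which is impossible since their fixed points are $0$ and $1/(1-b)$. So $A=B$ at $z_j$, and by Steps~1 and~3, $z_j=g(t^{(j)})$ with $t^{(j)}\ne t_*$ and $t^{(j)}\to t_*$. Now $W_\emptyset(z_j)=0$ and \eqref{eq:along} give $F(t^{(j)})=0$ for all $j$. This is impossible, because $F$ is analytic and $F(t_1)\ne0$, so that its zeros are isolated.

\medskip
Thus $Q\nmid W_i$ for $i=1$ or $i=2$, and for this $i$ the quadruple $(z,Q,W_\emptyset,W_i)$ is admissible, with $z\in V$. Proposition~\ref{prop:iterate} completes the proof of Theorem~\ref{thm:region}(ii). \qed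

\begin{thebibliography}{9}

\bibitem{BK}
B.~B\'ar\'any and A.~K\"aenm\"aki,
\emph{Super-exponential condensation without exact overlaps},
arXiv:1910.04623 (2019).

\bibitem{Milnor}
Milnor,
\emph{Singular Points of Complex Hypersurfaces}.

\end{thebibliography}
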